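# Similarity modulo compacts on $l^p$: when does the index decide?

Throughout, operators are bounded and linear, and Banach spaces are complex. We write $B(\mathcal Y)$ for the operators on $\mathcal Y$, $K(\mathcal Y)$ for the compact ones, $Q(\mathcal Y)=B(\mathcal Y)/K(\mathcal Y)$ for the Calkin algebra, and $Q(X,Y)=B(X,Y)/K(X,Y)$. The letter $\pi$ denotes the quotient map. We fix $1<p<\infty$ and $1/p+1/q=1$. The unit circle is $\mathbb T$ and $z$ is its coordinate function. Finite direct sums carry the $p$-norm. Operators $T_1$ on $\mathcal Y_1$ and $T_2$ on $\mathcal Y_2$ are similar if $T_2=ST_1S^{-1}$ for an invertible $S:\mathcal Y_1\to\mathcal Y_2$. The essential spectrum of $T$ is the spectrum of $\pi(T)$.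

## 1. A first guess: the index is the only obstruction to similarity modulo compacts

**Definition 1.1.** An operator $T\in B(l^p)$ is *admissible* if $\pi(T)$ is invertible and there is $C\ge1$ with
$$\|f(\pi(T))\|\le C\sup_{|v|=1}|f(v)|$$
for every Laurent polynomial $f(v)=\sum_{k=-n}^na_kv^k$, where $f(\pi(T))=\sum a_k\pi(T)^k$.

Laurent polynomials are dense in $C(\mathbb T)$. So for admissible $T$ the map $f\mapsto f(\pi(T))$ extends to a unital homomorphism $\varphi_T:C(\mathbb T)\to Q(l^p)$ with $\|\varphi_T\|\le C$ and $\varphi_T(z)=\pi(T)$. The definition makes sense on any space isomorphic to $l^p$, and an isomorphism changes only $C$. A diagonal operator with unimodular entries is admissible with $C=1$.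

If $ST_1S^{-1}-T_2$ is compact for some invertible $S$, then $T_1$ and $T_2$ have the same Fredholm index. The first guess is the converse: admissible operators with essential spectrum $\mathbb T$ and equal index are similar modulo compacts. We test it. The tests use these textbook facts.

- **(F1) Pełczyński.** Every infinite-dimensional complemented subspace of $l^p$ is isomorphic to $l^p$.
- **(F2) Khintchine.** There is $a_p$ with $(\sum|\alpha_j|^2)^{1/2}\le a_p\,(\mathbb E|\sum\varepsilon_j\alpha_j|^p)^{1/p}$ for random signs $\varepsilon_j$. Moreover $l^2_n$ is isomorphic, with constants uniform in $n$, to a complemented subspace of $L^p(\{\pm1\}^n)=l^p_{2^n}$, namely the span of the Rademacher functions.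
- **(F3) Fredholm theory.** The index of an invertible element of $Q(X)$ is well defined, multiplicative and locally constant. An element of index $0$ lifts to an invertible operator, because a Fredholm operator of index $0$ becomes invertible after adding a finite rank operator.

By (F1) and (F2), $(\bigoplus_nl^2(G_n))_p$ with finite sets $G_n$ is isomorphic to a complemented subspace of $l^p$. Hence it is isomorphic to $l^p$ when it is infinite-dimensional. This will be used constantly.

**Test 1: two diagonal operators.** Let $(\lambda_k)$ and $(\mu_k)$ be dense sequences in $\mathbb T$. Every open arc contains $\lambda_k$ for infinitely many $k$, and likewise for $\mu$. Build a bijection of indices by going back and forth. At step $n$ take the least unused index on one side (alternating sides) and match it with an unused index on the other side whose value is at distance less than $1/n$. After the corresponding permutation of coordinates, $\operatorname{diag}(\lambda_k)-\operatorname{diag}(\mu_k)$ becomes a diagonal operator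 with entries tending to $0$, which is compact. The guess holds here.

**Test 2: the unilateral shift.** For $p\ne2$ the shift $S\delta_i=\delta_{i+1}$ on $l^p$ is not even admissible. Put $P_0=Q_0=1$, $P_{k+1}=P_k+v^{2^k}Q_k$, $Q_{k+1}=P_k-v^{2^k}Q_k$. Then $P_k$ has $2^k$ coefficients, all $\pm1$. On $\mathbb T$ the parallelogram law gives $|P_k|^2+|Q_k|^2=2^{k+1}$, so $\sup|P_k|\le2^{(k+1)/2}$. For compact $K$, $\|(P_k(S)+K)\delta_N\|\to2^{k/p}$ as $N\to\infty$, because $\delta_N\to0$ weakly. Thus $\|P_k(\pi(S))\|\ge2^{k/p}$, and for $p<2$ the ratio $2^{k/p}/2^{(k+1)/2}$ is unbounded. For $p>2$ apply the adjoint of $P_k(S)+K$, acting on $l^q$, to $\delta_N$. This gives $\|P_k(\pi(S))\|\ge2^{k/q}$ with $q<2$, and again the ratio is unbounded.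

**Test 3: a blocked shift.** Nonzero indices do occur, once $l^2$-blocks are used.

**Proposition 1.2.** Every integer is the index of an admissible operator with essential spectrum $\mathbb T$.

*Proof.* Let $B_1,B_2,\dots\subset\mathbb N$ be consecutive intervals with $|B_n|=n$, and $X=(\bigoplus_nl^2(B_n))_p\cong l^p$. Put $Se_i=e_{i+1}$, $S'e_{i+1}=e_i$, $S'e_1=0$.

*Boundedness and index.* Relative to the blocks, $S$ has two nonzero block diagonals: one inside the blocks, and one from $B_n$ to $B_{n+1}$. The entries have norm at most $1$. An operator with a single block diagonal on a $p$-sum has norm the supremum of its block norms, so $S$ is bounded. The same holds for $S'$. Since $S'S=1$ and $SS'-1$ has rank one, $\operatorname{ind}S=-1$.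

*Admissibility.* Let $f=\sum_{|k|\le d}a_kv^k$. As $\pi(S)^{-1}=\pi(S')$, $f(\pi(S))$ is the class of the Toeplitz matrix $(a_{i-j})$. Restrict it to $\bigoplus_{n>d+1}l^2(B_n)$, a subspace of finite codimension. The matrix has band width $d$, and the blocks involved have more than $d$ elements. So only three block diagonals are nonzero. Their blocks are submatrices of the Toeplitz operator with symbol $f$ on $l^2$, whose norm is at most $\sup_{\mathbb T}|f|$, as it is a compression of multiplication by $f$ on $L^2(\mathbb T)$. Hence $\|f(\pi(S))\|\le3\sup_{\mathbb T}|f|$.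

*Essential spectrum.* As $\pi(S)=\varphi_S(z)$ and $z-\lambda$ is invertible in $C(\mathbb T)$ for $\lambda\notin\mathbb T$, the essential spectrum lies in $\mathbb T$. If it were a proper subset, its complement would be connected and $\operatorname{ind}(S-\lambda)$ constant there. But this index is $-1$ at $\lambda=0$ and $0$ for large $|\lambda|$.

*All integers.* The operator $S'$ has calculus $f\mapsto f(\pi(S)^{-1})$, so it is admissible with index $1$ and essential spectrum $\mathbb T$. Finite direct sums of copies of $S$ or of $S'$ give all nonzero integers. For index $0$ take $\operatorname{diag}(\lambda_k)$ with $(\lambda_k)$ dense in $\mathbb T$. It is invertible, and each arc contains infinitely many $\lambda_k$, so its essential spectrum is $\mathbb T$. $\square$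

The blocked construction suggests the decisive test: compare an ordinary diagonal operator with a diagonal operator on $l^2$-blocks.

## 2. A plain diagonal operator against a diagonal operator on $l^2$-blocks

**Proposition 2.1.** If $p\ne2$, there are admissible $T_1,T_2$ on $l^p$ of index $0$ with essential spectrum $\mathbb T$ such that $T_1$ is not similar to a compact perturbation of $T_2$.

*Proof.* Let $T_1=\operatorname{diag}(\lambda_k)$ on $l^p$ with $\{\lambda_k\}$ dense in $\mathbb T$. On $X=(\bigoplus_nl^2_n)_p\cong l^p$ let $T_2=\bigoplus_nU_n$, with $U_n$ diagonal having the $n$-th roots of unity as entries. Both are invertible, hence of index $0$, and satisfy $\|f(T_l)\|\le\sup_{\mathbb T}|f|$. Both have essential spectrum $\mathbb T$, because every arc contains infinitely many diagonal entries.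

**Step 1: transport the calculus.** Suppose $S:l^p\to X$ is invertible with $ST_1S^{-1}-T_2$ compact, and let $\kappa=\max(\|S\|,\|S^{-1}\|)$. Then $T_2S-ST_1$ is compact. Multiplying by inverses, then passing to Laurent polynomials and norm limits, we see that $h(T_2)S-Sh(T_1)$ is compact for all $h\in C(\mathbb T)$. Hence so is $h(T_1)S^{-1}-S^{-1}h(T_2)$.

**Step 2: choose test vectors that see the $l^2$-structure.** Given $m$, let $h_1,\dots,h_m$ be rotations of one continuous function $0\le h\le1$, $h\neq 0$, with disjoint supports. Let $\tau=\int h_j^2>0$ (normalized Lebesgue measure), and $x_n=n^{-1/2}(1,\dots,1)\in l^2_n\subset X$. By Riemann sums,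
$$\|h_j(T_2)x_n\|\to\tau^{1/2},\qquad \Big\|\sum_jh_j(T_2)x_n\Big\|\to(m\tau)^{1/2}.$$

**Step 3: compare with the $l^p$-structure.** Let $y_n=S^{-1}x_n$. The $x_n$ are bounded and lie in different blocks, so $x_n\to0$ weakly, and Step 1 gives $\|h_j(T_1)y_n-S^{-1}h_j(T_2)x_n\|\to0$. The vectors $h_j(T_1)y_n$, $1\le j\le m$, are disjointly supported in $l^p$, so
$$\Big\|\sum_jh_j(T_1)y_n\Big\|^p=\sum_j\|h_j(T_1)y_n\|^p.$$
Limit points of the left side lie in $[\kappa^{-p}(m\tau)^{p/2},\kappa^p(m\tau)^{p/2}]$. Limit points of the right side lie in $[\kappa^{-p}m\tau^{p/2},\kappa^pm\tau^{p/2}]$. Hence $\kappa^{-2p}\le m^{1-p/2}\le\kappa^{2p}$ for every $m$, which is impossible for $p\ne2$. $\square$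

So the guess is false, already at index $0$. The two operators have different local geometry, $l^p$ against $l^2$. Perhaps this difference disappears if we add to both a summand that contains all geometries. This is the question asked in March T. Boedihardjo, "Similarity of operators on $l^{p}$", arXiv:1706.08582 (2017): for $p\ne2$, if $T_1,T_2$ are admissible with essential spectrum $\mathbb T$ and equal indices, are there an invertible $T_0$ on $l^p$ and $C'\ge1$ with $\|f(T_0)\|\le C'\sup_{\mathbb T}|f|$ for all Laurent polynomials $f$, such that $T_1\oplus T_0$ is similar to a compact perturbation of $T_2\oplus T_0$? The answer is yes, $p\neq 2$ is not needed, and one $T_0$ serves all pairs.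

**Theorem 2.2.** There is an invertible $T_0=T_0(p)$ on $l^p$ and $C'\ge1$ with $\|f(T_0)\|\le C'\sup_{\mathbb T}|f|$ for all Laurent polynomials $f$, such that for all admissible $T_1,T_2$ on $l^p$ the following are equivalent:

- (a) $\operatorname{ind}T_1=\operatorname{ind}T_2$;
- (b) $T_1\oplus T_0$ is similar to a compact perturbation of $T_2\oplus T_0$;
- (c) $T_1\oplus T_0'$ is similar to a compact perturbation of $T_2\oplus T_0'$ for some invertible $T_0'$ on $l^p$.

Every integer is the index of an admissible operator with essential spectrum $\mathbb T$.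

The last sentence is Proposition 1.2, and Proposition 2.1 says that for $p\ne2$ the summand cannot in general be dropped. Here (b)⇒(c) is trivial. For (c)⇒(a): $\operatorname{ind}(T_l\oplus T_0')=\operatorname{ind}T_l$, and the index is invariant under similarity and compact perturbation. What remains is (a)⇒(b).

## 3. Tame modules, and a swindle that settles the diagonal case

**Definition 3.1.** A *tame module* is $M=(\bigoplus_nl^2(G_n))_p$, with $n$ in a countable index set and $G_n$ finite, possibly empty, sets, together with maps $x_n:G_n\to\mathbb T$. For bounded $f$ on $\mathbb T$, $\Phi_M(f)$ is the diagonal operator $\delta_{n,g}\mapsto f(x_n(g))\delta_{n,g}$. A *coordinate projection* projects onto the closed span of some of the $\delta_{n,g}$ along the others. $M$ is *asymptotically in* a nonempty closed $A\subset\mathbb T$ if $\max_{g\in G_n}\operatorname{dist}(x_n(g),A)\to0$ as $n\to\infty$, that is, off finite sets of indices.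

Both operators of Proposition 2.1 are of the form $\Phi_M(z)$: for $T_1$ each $G_n$ is one point, and for $T_2$ it is the set of $n$-th roots of unity. If each $G_n$ is one point with $x_n=e^{i/n}$, then $M$ is asymptotically in $\{1\}$.

Clearly $\|\Phi_M(f)\|\le\sup|f|$, and countable $p$-sums of tame modules are tame. Coordinate projections have norm at most $1$, commute with $\Phi_M$, and have tame ranges. On a $p$-sum of finite-dimensional blocks, an operator with one nonzero block diagonal is compact if its block norms tend to $0$. Hence: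

- If $M$ is asymptotically in $A$, then $\Phi_M(f)$ is compact for $f\in C(\mathbb T)$ with $f|_A=0$.
- If two tame modules $M,M'$ on the same space have points with $\max_g|x_n(g)-x_n'(g)|\to0$, then
$$\Phi_M(f)-\Phi_{M'}(f)\ \text{ is compact for all }f\in C(\mathbb T). \tag{1}$$

Both follow from the uniform continuity of $f$.

**Definition 3.2.** Let $F_J$ be the set of $2^J$-th roots of unity. The *universal module* is $\mathcal Z=(\bigoplus_{J,i\ge1}l^2(F_J))_p$, one block for each pair $(J,i)$, with points given by $F_J\subset\mathbb T$. Write $\Phi=\Phi_{\mathcal Z}$ and $D=\Phi(z)$.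

Then $\mathcal Z\cong l^p$, and permuting blocks gives $\mathcal Z^k\cong\mathcal Z$ intertwining $D^{\oplus k}$ with $D$, for each $k\ge1$.

**Lemma 3.3.** For every tame $M$ there are $V:M\to\mathcal Z$, $W:\mathcal Z\to M$ with $WV=1$, $VW$ a coordinate projection, and $V\Phi_M(f)-\Phi(f)V$, $W\Phi(f)-\Phi_M(f)W$ compact for all $f\in C(\mathbb T)$. If $M$ is asymptotically in $A$, so is the submodule $VW\mathcal Z$.

*Proof.* Index the blocks of $M$ by $n\ge1$ (add empty ones if necessary). For large $J_n$ there are many points of $F_{J_n}$ near any point, so there is an injection $\iota_n:G_n\to F_{J_n}$ with $|\iota_n(g)-x_n(g)|\le1/n$. Let $V\delta_{n,g}=\delta_{(J_n,n),\iota_n(g)}$. The blocks $(J_n,n)$ are distinct, so $V$ is isometric. Let $W$ be $V^{-1}$ on the range of $V$ and $0$ on the other coordinates. The rest is (1). $\square$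

**Proposition 3.4.** For every tame $M$, $\Phi_M(z)\oplus D$ is similar to a compact perturbation of $D$.

*Proof.* Let $M^\infty=(\bigoplus_{k\ge0}M)_p$, take $V,W$ from Lemma 3.3 for $M^\infty$, and let $N=(1-VW)\mathcal Z$. The map $\Lambda:M^\infty\oplus N\to\mathcal Z$, $(m,n)\mapsto Vm+n$, is invertible with inverse $\zeta\mapsto(W\zeta,(1-VW)\zeta)$. It intertwines $\Phi_{M^\infty}(z)\oplus D|_N$ with $D$ up to a compact operator. The shift $\sigma:M\oplus M^\infty\to M^\infty$, $\sigma(m,(m_k))=(m,m_0,m_1,\dots)$, intertwines $\Phi_M(z)\oplus\Phi_{M^\infty}(z)$ with $\Phi_{M^\infty}(z)$ exactly. So $\Lambda(\sigma\oplus1_N)(1_M\oplus\Lambda^{-1}):M\oplus\mathcal Z\to\mathcal Z$ intertwines $\Phi_M(z)\oplus D$ with $D$ up to a compact operator. $\square$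

So the pair of Proposition 2.1 is repaired by $D$: both $T_1\oplus D$ and $T_2\oplus D$ are similar to compact perturbations of $D$. It is tempting to treat every admissible $T$ this way, using $T\oplus T^\infty\cong T^\infty$ with $T^\infty=T\oplus T\oplus\cdots$. The attempt stops at $T^\infty$. A general $T$ satisfies its relations only up to compact errors, and a nonzero compact operator repeated infinitely often is not compact. For the blocked shift $S$, the rank one error $SS'-1$ becomes an error of infinite rank, and $S^\infty$ is not even Fredholm. It has to fail, since (c)⇒(a) shows that index $-1$ cannot be absorbed.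

We therefore proceed in three moves. First, every admissible $T$ is, modulo compacts, a direct summand of $D$, cut out by an idempotent in the commutant of the $\Phi(f)$ (Section 4). Second, similarity becomes equality in a $K_0$-group (Section 5). Third, the swindle is repaired over an arc, where points can be contracted (Section 6), and the circle is glued from two arcs, with the index as the only thing that survives (Sections 7 and 8).

## 4. Every admissible operator is a summand of $D$ modulo compacts

**Lemma 4.1 (blocking).** Let $X=(\bigoplus_{n\ge1}Z_n)_p$ with $\dim Z_n<\infty$, and $R_N$ the projection onto $\bigoplus_{n>N}Z_n$. For compact $K$, $\|R_NK\|\to0$ and $\|KR_N\|\to0$. For $T\in B(X)$ there are $0=n_0<n_1<\cdots$ such that, with $B_i$ the projection onto $\bigoplus_{n_{i-1}<n\le n_i}Z_n$, $\sum_{|i-j|\ge2}\|B_iTB_j\|<\infty$.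

*Proof.* Since $1<p<\infty$, $R_N\to0$ and $R_N^*\to0$ strongly, which gives the first claim. As $1-R_{n_i}$ has finite rank, we may choose recursively $n_{i+1}$ with $\|(1-R_{n_i})TR_{n_{i+1}}\|\le4^{-i}$ and $\|R_{n_{i+1}}T(1-R_{n_i})\|\le4^{-i}$. If $i\le j-2$, then $B_i=B_i(1-R_{n_{j-2}})$ and $B_j=R_{n_{j-1}}B_j$, so $\|B_iTB_j\|\le4^{-(j-2)}$. Likewise $\|B_jTB_i\|\le4^{-(j-2)}$. Finally $\sum_jj\,4^{-(j-2)}<\infty$. $\square$

Thus, up to a summable family of far blocks, every operator is block tridiagonal.

**Lemma 4.2 (dilation).** Let $T$ be admissible, $\varphi=\varphi_T$. There are $v\in Q(l^p,\mathcal Z)$, $w\in Q(\mathcal Z,l^p)$ with $wv=1$, $v\varphi(f)=\Phi(f)v$ and $\varphi(f)w=w\Phi(f)$ for all $f\in C(\mathbb T)$, where $\Phi(f)$ also denotes its class.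

*Proof.* By Lemma 3.3 (compose with $V$ and $W$ there) it suffices to find a tame module $M$ in place of $\mathcal Z$. It suffices to treat $f=z$: the relations follow for $z^{-1}$, then for Laurent polynomials, then by limits. Let $P_m$ project $l^p$ onto the first $m$ coordinates and $R_m=1-P_m$.

The plan is to localize twice: on the circle by a partition $\sum_jk_{n,j}^2=1$ that gets finer with $n$, and in $l^p$ by cut-offs $\sum_ng_n^2=1$. The vector $x$ is sent to the family of its pieces $K_{n,j}g_nx$, where $K_{n,j}$ lifts $\varphi(k_{n,j})$. The $l^2$-norm over $j$ will come from Khintchine.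

**Step 1: partitions of the circle, with all estimates uniform in signs.** For $n\ge1$ put $m=n+2$, $G_n=\{1,\dots,m\}$, $x_{n,j}=e^{2\pi ij/m}$ and
$$k_{n,j}(e^{2\pi i\theta})=\cos\big(\tfrac{\pi m}2(\theta-\tfrac jm)\big)\ \text{ for }|\theta-\tfrac jm|\le\tfrac1m\ (\text{mod }1),\qquad0\text{ otherwise.}$$
Between $j/m$ and $(j+1)/m$ only $k_{n,j}=\cos(\frac\pi2s)$ and $k_{n,j+1}=\sin(\frac\pi2s)$ can be nonzero, with $s=m\theta-j$. So $\sum_jk_{n,j}^2=1$. On the support of $k_{n,j}$, $|z-x_{n,j}|\le2\pi/m$. Hence for all signs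
$$\Big\|\sum_j\varepsilon_jk_{n,j}\Big\|_\infty\le\sqrt2,\qquad\Big\|\sum_j\varepsilon_jk_{n,j}(z-x_{n,j})\Big\|_\infty\le\frac{2\sqrt2\,\pi}n<\frac{10}n .$$
Let $K_{n,j}\in B(l^p)$ lift $\varphi(k_{n,j})$. For any $A\in B(l^p)$ we have $\lim_N\|AR_N\|\le\|\pi(A)\|$, because $\|AR_N\|\le\|A+K\|+\|KR_N\|$ for all compact $K$. Similarly $\lim_N\|R_NA\|\le\|\pi(A)\|$. Since $\|\varphi\|\le C$, there is $N_n$ such that, with $R=R_{N_n}$ and for all of the finitely many signs,
$$\Big\|\sum\varepsilon_jK_{n,j}R\Big\|,\ \Big\|R\sum\varepsilon_jK_{n,j}\Big\|\le2C,$$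
$$\Big\|\sum\varepsilon_j(K_{n,j}T-x_{n,j}K_{n,j})R\Big\|,\ \Big\|R\sum\varepsilon_j(TK_{n,j}-x_{n,j}K_{n,j})\Big\|\le\frac{10C}n,$$
and $\|L_nR\|\le2^{-n}$, where $L_n=\sum_jK_{n,j}^2-1$, which is compact. Put $\delta_n=2^{-n}(1+\sum_j\|K_{n,j}\|)^{-1}$.

**Step 2: cut-offs that almost commute with $T$.** Take blocks $B_i$ for $T$ from Lemma 4.1 with $Z_n=\mathbb C$. For integers $0<s_1<s_2<\cdots$, put $c_1(i)=1$ and $c_n(i)=0$ ($n\ge2$) for $i\le s_1$. For $s_n\le i\le s_{n+1}$ put
$$c_n(i)=\cos\frac{\pi(i-s_n)}{2(s_{n+1}-s_n)},\qquad c_{n+1}(i)=\sin\frac{\pi(i-s_n)}{2(s_{n+1}-s_n)},$$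
and all other $c_l(i)=0$. The definitions agree at $i=s_n$. Let $g_n=\sum_ic_n(i)B_i$. These are finite rank diagonal operators with entries in $[0,1]$, $\sum_ng_n^2=1$, and at most two are nonzero at each coordinate. For $n\ge2$, $g_n$ lives on blocks $i>s_{n-1}$.

The $(i,j)$ block of $[g_n,T]$ is $(c_n(i)-c_n(j))B_iTB_j$. Estimating the two block diagonals $|i-j|=1$ and the far blocks separately, for $n\ge2$
$$\|[g_n,T]\|\le2\|T\|\max_i|c_n(i)-c_n(i+1)|+\sum_{|i-j|\ge2,\ \max(i,j)>s_{n-1}}\|B_iTB_j\|,$$
$$\max_i|c_n(i)-c_n(i+1)|\le\frac\pi2\max\Big(\frac1{s_n-s_{n-1}},\frac1{s_{n+1}-s_n}\Big).$$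
The $\delta_n$ and $N_n$ are already fixed. Choose $s_1,s_2,\dots$ recursively so large that for each $n\ge1$:

- $\sum_{|i-j|\ge2,\ \max(i,j)>s_n}\|B_iTB_j\|\le\frac12\delta_{n+1}$;
- all blocks $i>s_n$ consist of coordinates $>N_{n+1}$;
- if $n\ge2$, $s_n-s_{n-1}\ge2\pi\|T\|/\min(\delta_{n-1},\delta_n)$.

For $n\ge2$ the third condition makes the first term of the commutator estimate at most $\frac12\delta_n$, since it bounds both gaps next to $s_n$. The first condition does the same for the second term. So
$$\|[g_n,T]\|\le\delta_n,\qquad g_n=g_nR_{N_n}=R_{N_n}g_n\qquad(n\ge2). \tag{2}$$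

**Step 3: definition of $M$, $V$, $W$.** As $K_{n,j}g_n$ has finite rank, there is $m_n$ with $\sum_j\|g_nK_{n,j}\|\,\|R_{m_n}K_{n,j}g_n\|\le2^{-n}$. Let $M_n=l^p_{m_n}(l^2(G_n))$, with norm $\|(\sum_j|y_j|^2)^{1/2}\|_p$ for $y=(y_j)_j$, $y_j\in l^p_{m_n}$. It is a $p$-sum of $m_n$ copies of $l^2(G_n)$, so $M=(\bigoplus_nM_n)_p$ with the points $x_{n,j}$ is tame. Put
$$V_nx=(P_{m_n}K_{n,j}g_nx)_j,\quad W_ny=\sum_jg_nK_{n,j}y_j,\quad Vx=(V_nx)_n,\quad W(y_n)_n=\sum_nW_ny_n.$$

**Step 4: $V$ and $W$ are bounded.** If $\|\sum\varepsilon_jA_j\|\le\kappa$ for all signs, Khintchine applied at each coordinate gives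
$$\Big\|\Big(\sum|A_jx|^2\Big)^{1/2}\Big\|_p\le a_p\Big(\mathbb E\Big\|\sum\varepsilon_jA_jx\Big\|^p\Big)^{1/p}\le a_p\kappa\|x\|. \tag{3}$$
Applying this to the $A_j^*$ on $l^q$ and dualizing,
$$\Big\|\sum A_jx_j\Big\|_p\le a_q\kappa\Big\|\Big(\sum|x_j|^2\Big)^{1/2}\Big\|_p. \tag{4}$$
Let $n\ge2$. By (2), (3) with $A_j=K_{n,j}R_{N_n}$, and (4) with $A_j=R_{N_n}K_{n,j}$,
$$\|V_nx\|\le2Ca_p\|g_nx\|,\qquad W_ny=g_nz_n\ \text{ with }\ \|z_n\|\le2Ca_q\|y\|.$$
As at most two $g_n$ overlap at each coordinate, $\sum\|g_nx\|^p\le2\|x\|^p$. Also, by $|a+b|^p\le2^{p-1}(|a|^p+|b|^p)$, $\|\sum g_nz_n\|\le2^{1/q}(\sum\|z_n\|^p)^{1/p}$. The single term $n=1$ is a bounded finite rank operator. So $V,W$ are bounded.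

**Step 5: $WV-1$ is compact.** We have $WV-1=\sum_n(W_nV_n-g_n^2)$ with
$$W_nV_n-g_n^2=g_nL_ng_n-\sum_jg_nK_{n,j}R_{m_n}K_{n,j}g_n .$$
This has finite rank. For $n\ge2$, $\|g_nL_ng_n\|=\|g_nL_nR_{N_n}g_n\|\le2^{-n}$, and the last sum is at most $2^{-n}$ by the choice of $m_n$. So the series converges in norm to a compact operator.

**Step 6: $VT-\Phi_M(z)V$ is compact.** Its $n$-th component is
$$\big(P_{m_n}K_{n,j}[g_n,T]\big)_j+\big(P_{m_n}(K_{n,j}T-x_{n,j}K_{n,j})g_n\big)_j .$$
For $n\ge2$ the first part has norm at most $\sum_j\|K_{n,j}\|\delta_n\le2^{-n}$. By (2), (3) and Step 1, the second maps $x$ to a vector of norm at most $a_p\frac{10C}n\|g_nx\|$. All components have finite rank, and the part with components $n\ge N$ has norm at most $\sum_{n\ge N}2^{-n}+2^{1/p}a_p\frac{10C}N\to0$.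

**Step 7: $TW-W\Phi_M(z)$ is compact.** Its restriction to $M_n$ is
$$y\mapsto\sum_j[T,g_n]K_{n,j}y_j+g_n\sum_j(TK_{n,j}-x_{n,j}K_{n,j})y_j .$$
For $n\ge2$ the first part has norm at most $2^{-n}$, since $\|y_j\|\le\|y\|$. The second is $g_nz_n'$ with $z_n'=R_{N_n}\sum_j(TK_{n,j}-x_{n,j}K_{n,j})y_j$, and $\|z_n'\|\le a_q\frac{10C}n\|y\|$ by (4). Each restriction has finite rank. The restriction to $\bigoplus_{n\ge N}M_n$ has norm at most $\sum_{n\ge N}2^{-n}+2^{1/q}a_q\frac{10C}N\to0$.

The classes of $V$ and $W$ are the required $v$ and $w$. $\square$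

## 5. Reduction to injectivity of the index on $K_0(\mathfrak D)$

**Definition 5.1.** $\mathfrak D=\{a\in Q(\mathcal Z):a\Phi(f)=\Phi(f)a\ \text{for all }f\in C(\mathbb T)\}$.

This is a unital Banach algebra in which the $\Phi(f)$, $f\in C(\mathbb T)$, are central. It contains the classes of all coordinate projections and of the shift $\delta_{(J,i),1}\mapsto\delta_{(J,i+1),1}$ (zero on the other coordinates). On $\mathcal Z^r$ we write $\Phi(f)$ for $\Phi(f)\otimes1_r$, and similarly $P$ for $P\otimes 1_r$. Also $M_r(Q(\mathcal Z))=Q(\mathcal Z^r)$.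

With $v,w$ from Lemma 4.2, $e=vw$ is idempotent, and $\Phi(f)vw=v\varphi_T(f)w=vw\Phi(f)$, so $e\in\mathfrak D$. This idempotent encodes $T$.

**Recall: $K_0$ of a unital Banach algebra $\mathcal R$.** It is the group generated by classes $[e]$ of idempotents in matrices over $\mathcal R$, with $[e\oplus f]=[e]+[f]$. Idempotents $e,f$ are *equivalent* if $xy=f$, $yx=e$ for (rectangular) matrices $x,y$ over $\mathcal R$; they then have the same class. Replacing $x,y$ by $fxe,eyf$ we may assume $x=fxe$, $y=eyf$. One has $[e]=[f]$ iff $e\oplus1_k$ and $f\oplus1_k$ are equivalent for some $k$. Every element is $[e]-[1_k]$, since $[e]-[f]=[e\oplus(1-f)]-[1_k]$ for $f\in M_k(\mathcal R)$.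

**Definition 5.2.** For an idempotent $e\in M_r(\mathfrak D)$, $\operatorname{ind}(e)$ is the index of $1-e+e\Phi(z)\in Q(\mathcal Z^r)$.

This element is invertible with inverse $1-e+e\Phi(z^{-1})$, as $e$ commutes with $\Phi(z)$. The index is additive on direct sums, unchanged by adding zeros, and invariant under conjugation by invertibles of $M_r(\mathfrak D)$, which commute with $\Phi(z)$. Equivalent idempotents are conjugate after adding zeros, so we get a homomorphism $\operatorname{ind}:K_0(\mathfrak D)\to\mathbb Z$. For example $\operatorname{ind}(1_k)=\operatorname{ind}D^{\oplus k}=0$, as $D$ is invertible.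

**Lemma 5.3.** If $e=vw$ comes from $T$ as above, then $\operatorname{ind}(e)=\operatorname{ind}T$.

*Proof.* Let $t=\pi(T)$. Then $1-e+e\Phi(z)=1-e+vtw$. Put $s=\begin{pmatrix}1-e&v\\w&0\end{pmatrix}\in Q(\mathcal Z\oplus l^p)$. From $(1-e)v=0$, $w(1-e)=0$, $wv=1$ we get $s^2=1$ and
$$s(1\oplus t)s=s\begin{pmatrix}1-e&v\\tw&0\end{pmatrix}=\begin{pmatrix}1-e+vtw&0\\0&1\end{pmatrix}.$$
Compare indices. $\square$

**Proposition 5.4.** $\operatorname{ind}:K_0(\mathfrak D)\to\mathbb Z$ is injective.

This is proved in Sections 6–8. First we see that it finishes the theorem.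

**Proof of (a)⇒(b) from Proposition 5.4.** Let $T_1,T_2$ be admissible of equal index, and $v_l,w_l,e_l=v_lw_l$ as above.

**Step 1: a similarity in the Calkin algebra.** By Lemma 5.3 and Proposition 5.4, $[e_1]=[e_2]$. So for some $k\ge1$ there are $x,y\in M_{k+1}(\mathfrak D)$ with $xy=e_2\oplus1_k$, $yx=e_1\oplus1_k$, $x=(e_2\oplus1_k)x(e_1\oplus1_k)$, $y=(e_1\oplus1_k)y(e_2\oplus1_k)$. Put
$$s=(w_2\oplus1_k)x(v_1\oplus1_k),\qquad s'=(w_1\oplus1_k)y(v_2\oplus1_k)\qquad\text{in }Q(l^p\oplus\mathcal Z^k).$$
Then
$$ss'=(w_2\oplus1_k)x(e_1\oplus1_k)y(v_2\oplus1_k)=(w_2\oplus1_k)(e_2\oplus1_k)(v_2\oplus1_k)=1,$$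
and in the same way $s's=(w_1\oplus1_k)(e_1\oplus1_k)(v_1\oplus1_k)=1$. Moving $\Phi(z)$ through $v_1$, then $x$, then $w_2$, we get
$$s(\pi(T_1)\oplus D^{\oplus k})=(\pi(T_2)\oplus D^{\oplus k})s .$$
Lift $s$ to a Fredholm operator $S$, of index $d$ say.

**Step 2: correct the index so that the similarity lifts.** The vectors $\delta_{(J,i),1}$ (recall $1\in F_J$) span a closed subspace isometric to $l^p$, the range of a coordinate projection, on which $D=1$. Let $Y\in B(\mathcal Z)$ be the $|d|$-th power of the forward or backward shift on this subspace and the identity on the other coordinates, with $\operatorname{ind}Y=-d$. Then $YD=DY$. Replace $S$ by $(1\oplus Y\oplus1_{k-1})S$. Still $S(T_1\oplus D^{\oplus k})-(T_2\oplus D^{\oplus k})S$ is compact, and now $\operatorname{ind}S=0$. After adding a finite rank operator, $S$ is invertible, and $S(T_1\oplus D^{\oplus k})S^{-1}-T_2\oplus D^{\oplus k}$ is compact.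

**Step 3: one $T_0$ for all pairs.** Fix an isomorphism $\theta:\mathcal Z\to l^p$ and let $T_0=\theta D\theta^{-1}$. It is invertible, depends only on $p$, and $\|f(T_0)\|\le\|\theta\|\|\theta^{-1}\|\sup_{\mathbb T}|f|$. As $D^{\oplus k}$ is similar to $D$, hence to $T_0$, Step 2 gives (b). $\square$

## 6. Over an arc, the swindle works: $K_0(I_A)=0$

**Definition 6.1.** For nonempty closed $A\subset\mathbb T$, $I_A=\{a\in\mathfrak D:a\Phi(f)=0\text{ whenever }f\in C(\mathbb T),\ f|_A=0\}$.

This is a closed ideal of $\mathfrak D$: it is two-sided because the $\Phi(f)$ are central. For example, if $P$ is a coordinate projection with $P\mathcal Z$ asymptotically in $A$, then $P\in I_A$, since $P\Phi(f)$ is compact when $f|_A=0$. If $A\ne\mathbb T$ then $1\notin I_A$: a nonzero continuous $f$ with $f|_A=0$ is bounded away from $0$ on an arc, which contains points of infinitely many blocks, so $\Phi(f)$ is not compact. Hence $\mathbb C1+I_A\subset\mathfrak D$ is the unitization $I_A^+$.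

**Recall: $K_0$ of a Banach algebra $\mathcal J$ that need not be unital.** $K_0(\mathcal J)=\ker(K_0(\mathcal J^+)\to K_0(\mathbb C))$, which is the usual $K_0$ if $\mathcal J$ is unital. Every element is $[e]-[s]$ with $e\in M_r(\mathcal J^+)$ idempotent and $s$ its scalar part: write it as $[e']-[f]=[e'\oplus(1-f)]-[1_k]$ with $f\in M_k(\mathcal J^+)$. The scalar part of $e'\oplus(1-f)$ is a scalar idempotent of rank $k$, hence of class $[1_k]$.

**Lemma 6.2 (local units).** Given finitely many $a\in M_r(I_A)$ there is a coordinate projection $P$ of $\mathcal Z$ with $P\mathcal Z$ asymptotically in $A$ (so $P\in I_A$) and $Pa=aP=a$ for all of them in $Q(\mathcal Z^r)$.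

*Proof.* Using all entries, we may take $r=1$. Enumerate the blocks of $\mathcal Z$, with tail projections $R_N$. Let $Q_m=\Phi(1_{\{\operatorname{dist}(z,A)\ge1/m\}})$ and $f_m=\min(1,m\operatorname{dist}(\cdot,A))$, so $Q_m=Q_m\Phi(f_m)=\Phi(f_m)Q_m$. For lifts $\hat a$, the operators $Q_m\hat a=Q_m\Phi(f_m)\hat a$ and $\hat aQ_m$ are compact. Choose $N_1<N_2<\cdots$ with $\|R_{N_m}Q_m\hat a\|,\|\hat aQ_mR_{N_m}\|\le2^{-m}$ for all the given $a$, and let $1-P=\sum_m(R_{N_m}-R_{N_{m+1}})Q_m$. Then $(1-P)\hat a$ and $\hat a(1-P)$ are norm convergent sums of finite rank operators. In the blocks $N_m<n\le N_{m+1}$, $P$ keeps only points at distance less than $1/m$ from $A$. $\square$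

**Lemma 6.3.** An idempotent $e\in Q(X)$ lifts to an idempotent of $B(X)$.

*Proof.* Let $a$ lift $e$. Since $\sigma(e)\subset\{0,1\}$, $a-\lambda$ is Fredholm on the connected set $\mathbb C\setminus\{0,1\}$ and invertible for large $|\lambda|$. By the analytic Fredholm theorem $\sigma(a)\setminus\{0,1\}$ is countable. So some circle $|\lambda-1|=r$ with $0<r<1$ misses $\sigma(a)$. The Riesz projection $\hat e=\frac1{2\pi i}\oint_{|\lambda-1|=r}(\lambda-a)^{-1}d\lambda$ is idempotent. Since $(\lambda-e)^{-1}=\frac e{\lambda-1}+\frac{1-e}\lambda$, its class is $e$. $\square$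

**Lemma 6.4.** If $A\subset\mathbb T$ is a closed arc homeomorphic to $[0,1]$, then $K_0(I_A)=0$.

The naive swindle puts infinitely many copies of a lift $\hat E$ of an idempotent side by side. It fails because the commutators $[\hat E,\Phi(f)]$ are compact but get repeated. Over an arc we can change the module structure from copy to copy, moving all points towards one endpoint; in the limit $\Phi$ is scalar and commutators vanish. The motion must be slow in two directions: from copy $k$ to copy $k+1$, so that the shift still intertwines, and from block $i$ to block $i+1$, because $\hat E$ mixes neighboring blocks. The speed $k/(k+i)$ meets both demands.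

*Proof.* **Step 1: reduce to an idempotent over $I_A$.** Let $[e]-[s]\in K_0(I_A)$ with $e\in M_r(I_A^+)$ and $s$ its scalar part. Let $P$ be a local unit for $e-s$; it commutes with $s$. From $e-s=P(e-s)P$ we get $e=(1-P)s+PeP$. Thus $P$ commutes with $e$, and this is an orthogonal sum of idempotents of $M_r(I_A^+)$, as is $s=(1-P)s+Ps$. So $[e]-[s]=[PeP]-[Ps]$ with $PeP,Ps\in M_r(I_A)$. It suffices to show $[E]=0$ for every idempotent $E\in M_r(I_A)$.

**Step 2: replace $E$ by an exact idempotent on a module with points in $A$.** Let $P$ be a local unit for $E$ and $M=(P\mathcal Z)^r$, with inclusion $j:M\to\mathcal Z^r$ and coordinate projection $q:\mathcal Z^r\to M$; so $qj=1$, $jq=P$. If $\dim M<\infty$ then $P$ is compact and $E=0$. Let $\dim M=\infty$. Move the points of $M$ to nearest points of $A$. By (1) this changes $\Phi_M(f)$, $f\in C(\mathbb T)$, by compacts, and we get a tame module $M'$ on the same space with all points in $A$. Now $\Phi_{M'}(u)$ makes sense for $u\in C(A)$. The element $qEj\in Q(M)$ is idempotent,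 since $qEjqEj=qEPEj=qEj$. Let $\hat E\in B(M)$ be an idempotent lifting it (Lemma 6.3). Extending $u$ to $\mathbb T$, we see that $[\hat E,\Phi_{M'}(u)]$ is compact for all $u\in C(A)$. Choose blocks $B_i$ for $\hat E$ by Lemma 4.1, taking for the $Z_n$ the blocks of $M$. They have finite rank and commute with $\Phi_{M'}$.

**Step 3: the contracting sequence of modules.** Let $\alpha:[0,1]\to A$ be a homeomorphism, $h_t(\alpha(s))=\alpha((1-t)s)$, and $t(k,i)=\frac k{k+i}$ for $k\ge0$, $i\ge1$. For $f\in C(\mathbb T)$ let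
$$\Phi^k(f)=\sum_i\Phi_{M'}(f\circ h_{t(k,i)})B_i,\qquad\Psi(f)=\bigoplus_{k\ge0}\Phi^k(f)\ \text{ on }\ M^\infty=\Big(\bigoplus_{k\ge0}M\Big)_p,\qquad\hat E^\infty=\bigoplus_{k\ge0}\hat E .$$
In copy $k$ a point $x$ in block $B_i$ has been moved to $h_{t(k,i)}(x)$. So $(M^\infty,\Psi)$ is tame with points in $A$, $\Phi^0=\Phi_{M'}$, and $\hat E^\infty$ is idempotent.

**Step 4: $[\hat E^\infty,\Psi(f)]$ is compact.** It is $\bigoplus_kC_k$ with $C_k=[\hat E,\Phi^k(f)]$. We show that each $C_k$ is compact and $\|C_k\|\to0$. The $(i,j)$ block of $C_k$ is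
$$B_i[\hat E,\Phi_{M'}(f\circ h_{t(k,j)})]B_j+B_i\Phi_{M'}(f\circ h_{t(k,j)}-f\circ h_{t(k,i)})\hat EB_j .\tag{5}$$

*Near blocks, $|i-j|\le1$.* The map $t\mapsto f\circ h_t\in C(A)$ is norm continuous on $[0,1]$, so the operators $[\hat E,\Phi_{M'}(f\circ h_t)]$ form a norm compact set of compact operators. Hence the first term of (5) tends to $0$ as $i\to\infty$, uniformly in $k$. So does the second, as $|t(k,i)-t(k,i\pm1)|=\frac k{(k+i)(k+i\pm1)}\to0$ as $i\to\infty$, uniformly in $k$. For fixed $i,j$ both terms tend to $0$ as $k\to\infty$, since $f\circ h_{t(k,\cdot)}$ tends uniformly to the constant $f(\alpha(0))$. So the near blocks tend to $0$ as $k+i\to\infty$.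

*Far blocks, $|i-j|\ge2$.* They have norm at most $2\|f\|_\infty\|B_i\hat EB_j\|$, which is summable, and each tends to $0$ as $k\to\infty$. By dominated convergence their sum has norm tending to $0$.

Thus $C_k$, the sum of three block diagonals with block norms tending to $0$ and of a norm convergent series of finite rank blocks, is compact, and $\|C_k\|\to0$.

**Step 5: the shift intertwines modulo compacts.** Let $\sigma:M\oplus M^\infty\to M^\infty$, $\sigma(m,(m_k)_k)=(m,m_0,m_1,\dots)$. Then $\sigma(\hat E\oplus\hat E^\infty)\sigma^{-1}=\hat E^\infty$. The difference $\sigma(\Phi_{M'}(f)\oplus\Psi(f))\sigma^{-1}-\Psi(f)$ is block diagonal. At position $0$ it is $0$. At position $k\ge1$, block $i$, its norm is at most $\|f\circ h_{t(k-1,i)}-f\circ h_{t(k,i)}\|_\infty$, which tends to $0$ as $k+i\to\infty$ because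
$$t(k,i)-t(k-1,i)=\frac i{(k+i)(k+i-1)}\le\frac1{k+i-1}.$$
So the difference is compact.

**Step 6: cancel.** Take $V:M^\infty\to\mathcal Z$, $W:\mathcal Z\to M^\infty$ from Lemma 3.3 for $(M^\infty,\Psi)$. Let $F$ be the class of $V\hat E^\infty W$. Since $WV=1$ it is idempotent. By Step 4 it lies in $\mathfrak D$. Finally $F=(VW)F$ with $VW\in I_A$ gives $F\in I_A$. Let $x,y$ be the classes of
$$V\hat E^\infty\sigma(q\oplus W):\mathcal Z^r\oplus\mathcal Z\to\mathcal Z,\qquad(j\oplus V)\sigma^{-1}\hat E^\infty W:\mathcal Z\to\mathcal Z^r\oplus\mathcal Z .$$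
By Steps 4 and 5 they intertwine the $\Phi(f)$ modulo compacts, so they are matrices over $\mathfrak D$. Since $x=Fx$ and $y=yF$, their entries lie in $I_A$. Now $xy=V\hat E^\infty W=F$. Also, modulo compacts,
$$yx=(j\oplus V)(\hat E\oplus\hat E^\infty)(q\oplus W)=E\oplus F,$$
because $j\hat Eq\equiv jqEjq=PEP=E$. Hence $[E]+[F]=[F]$, so $[E]=0$. $\square$

On the whole circle there is no such contraction, and there cannot be: by Lemma 5.3 the blocked shift gives $e\in\mathfrak D$ with $\operatorname{ind}(e)=-1$. So we cut the circle into two arcs and control what happens at the two cut points.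

## 7. At a point, only the index survives in $K_1$

**Recall: $K_1$.** For a Banach algebra $\mathcal J$, $K_1(\mathcal J)$ is the group of classes of invertible $v\in1+M_r(\mathcal J)$, $r\ge1$, with $v$ identified with $v\oplus1$. One has $[vv']=[v]+[v']$. Moreover $[v]=0$ iff for some $s$ the element $v\oplus1_s$ is connected to $1$ by a path of invertibles in $1+M_{r+s}(\mathcal J)$.

**Lemma 7.1.** Let $\zeta\in\mathbb T$ and let $v\in1+M_r(I_{\{\zeta\}})$ be invertible, of index $0$ as an element of $Q(\mathcal Z^r)$. Then $[v]=0$ in $K_1(I_{\{\zeta\}})$.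

*Proof.* **Step 1: pass to an operator on a corner.** Inverses of elements of $M_r(\mathfrak D)$ commute with the $\Phi(f)$, so $v^{-1}-1=-v^{-1}(v-1)\in M_r(I_{\{\zeta\}})$. Let $P$ be a local unit for $v-1$ and $v^{-1}-1$, and $X=P\mathcal Z$. If $\dim X<\infty$ then $v=1$. Otherwise $X\cong l^p$, $v=(1-P)+PvP$, and $PvP$ is invertible in $Q(X^r)$ with inverse $Pv^{-1}P$ and index $0$. So it lifts to an invertible $U\in B(X^r)$.

**Step 2: connect $U\oplus1$ to $1$.** Since $X^r\cong l^p\cong(\bigoplus_{k\ge1}X^r)_p$, the operator $U\oplus1$ on $X^r\oplus X^r$ is conjugate to $\operatorname{diag}(U,1,1,\dots)$ on $(\bigoplus_{k\ge0}X^r)_p$. With $\rho_t$ the rotation by $\pi t/2$, $\operatorname{diag}(U,1)\rho_t\operatorname{diag}(U^{-1},1)\rho_t^{-1}$ is a path of invertibles from $1$ to $\operatorname{diag}(U,U^{-1})$. The same path, or the one with $U$ and $U^{-1}$ interchanged, may be used on infinitely many pairs of positions at once, and it stays norm continuous. Used first on the positions $(1,2),(3,4),\dots$ and then,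 reversed, on $(0,1),(2,3),\dots$, such paths give
$$\operatorname{diag}(U,1,1,1,1,\dots)\sim\operatorname{diag}(U,U^{-1},U,U^{-1},U,\dots)\sim1 .$$
Hence $U\oplus1$ is connected to $1$ among the invertibles of $B(X^r\oplus X^r)$.

**Step 3: return to the ideal.** Passing to the Calkin algebra and adding $1-P$ we get a path of invertibles from $v\oplus1_r$ to $1$ in $1+M_{2r}(PQ(\mathcal Z)P)$. Since $P\mathcal Z$ is asymptotically in $\{\zeta\}$, $P\Phi(f)=\Phi(f)P=f(\zeta)P$ in $Q(\mathcal Z)$. So every element of $PQ(\mathcal Z)P$ commutes with the $\Phi(f)$ and is killed by $\Phi(f)$ when $f(\zeta)=0$, that is, $PQ(\mathcal Z)P\subset I_{\{\zeta\}}$. $\square$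

## 8. Gluing two arcs: the index is injective on $K_0(\mathfrak D)$

We need two general facts. The second rests on Bott periodicity for complex Banach algebras (R. Wood, Topology 4 (1966) 371–389; Blackadar, *K-Theory for Operator Algebras*, Thm 9.2.1). With $\Sigma\mathcal R=\{f\in C([0,1],\mathcal R):f(0)=f(1)=0\}$, there are isomorphisms $\beta_{\mathcal R}:K_0(\mathcal R)\to K_1(\Sigma\mathcal R)$, natural in the Banach algebra $\mathcal R$ (unital or not), with $\beta_{\mathcal R}([e])=[t\mapsto\exp(2\pi ite)]$ for idempotents $e\in M_r(\mathcal R)$.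

**Lemma 8.1 (half exactness).** Let $\mathcal J$ be a proper closed ideal in a unital Banach algebra $\mathcal R$. If $\xi\in K_0(\mathcal R)$ maps to $0$ in $K_0(\mathcal R/\mathcal J)$, then $\xi$ comes from $K_0(\mathcal J)$.

*Proof.* Let $\xi=[e]-[1_k]$. After adding the same $1_m$ to both terms and adding zeros, the image of $e$ in some $M_N(\mathcal R/\mathcal J)$ is $g^{-1}(1_k\oplus0)g$ with $g$ invertible. The identity
$$\begin{pmatrix}g&0\\0&g^{-1}\end{pmatrix}=\begin{pmatrix}1&g\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-g^{-1}&1\end{pmatrix}\begin{pmatrix}1&g\\0&1\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}$$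
shows that $g\oplus g^{-1}$ lifts to an invertible $h\in M_{2N}(\mathcal R)$: lift the off-diagonal entries arbitrarily. Then $e''=h(e\oplus0)h^{-1}\equiv1_k\oplus0$ modulo $\mathcal J$, so $e''\in M_{2N}(\mathbb C1+\mathcal J)$, and $\mathbb C1+\mathcal J=\mathcal J^+$ as $\mathcal J$ is proper. So $\xi$ is the image of $[e'']-[1_k\oplus0]\in K_0(\mathcal J)$. $\square$

**Lemma 8.2.** Let $\mathcal J$ be a closed ideal in a Banach algebra $\mathcal R$, $x\in M_r(\mathcal R)$ with $x^2-x\in M_r(\mathcal J)$, and $e=x$ mod $\mathcal J$. Then $\exp(2\pi ix)-1\in M_r(\mathcal J)$. If $[\exp(2\pi ix)]=0$ in $K_1(\mathcal J)$, then $[e]\in K_0(\mathcal R/\mathcal J)$ lies in the image of $K_0(\mathcal R)$.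

*Proof.* The entire function $e^{2\pi i\lambda}-1$ vanishes at $0$ and $1$, so it is divisible by $\lambda^2-\lambda$. This gives the first claim. For the second, let $w_t$ ($0\le t\le1$) be a path of invertibles in $1+M_{r+s}(\mathcal J)$ with $w_0=1$, $w_1=\exp(2\pi ix)\oplus1_s$. Then
$$\gamma_t=\exp(2\pi it(x\oplus0))\,w_t^{-1}\in1+M_{r+s}(\mathcal R)$$
satisfies $\gamma_0=\gamma_1=1$, so it defines a class $[\gamma]\in K_1(\Sigma\mathcal R)$, and $[\gamma]=\beta_{\mathcal R}(\xi)$ for some $\xi\in K_0(\mathcal R)$. Modulo $\mathcal J$, $\gamma_t$ is $\exp(2\pi ite)\oplus1$. By naturality $\beta_{\mathcal R/\mathcal J}(\text{image of }\xi)=\beta_{\mathcal R/\mathcal J}([e])$. As $\beta_{\mathcal R/\mathcal J}$ is injective, $[e]$ is the image of $\xi$. $\square$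

**Proof of Proposition 5.4.** Let $A=\{\operatorname{Im}z\ge0\}$ and $B=\{\operatorname{Im}z\le0\}$ in $\mathbb T$, so $A\cap B=\{\pm1\}$.

**Step 1: how the ideals fit together.** Let $P_B=\Phi(1_B)$. It commutes with all $\Phi(f)$, so $P_B\in\mathfrak D$, though it need not be central there. Clearly $P_B\in I_B$ and $1-P_B\in I_A$, hence $I_A+I_B=\mathfrak D$. Also $I_A\cap I_B=I_{\{\pm1\}}$. Indeed, if $f(\pm1)=0$ then $f=f1_A+f1_{\mathbb T\setminus A}$ with continuous summands vanishing on $B$ and on $A$ respectively, so an element of $I_A\cap I_B$ is killed by $\Phi(f)$. Conversely, functions vanishing on $A$ or on $B$ vanish at $\pm1$. So $I_B/I_{\{\pm1\}}\to\mathfrak D/I_A$ is an isomorphism of Banach algebras.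

**Step 2: the obstruction element.** Every element of $K_0(\mathfrak D)$ is $[E]-[1_k]$ with $E\in M_r(\mathfrak D)$ idempotent. Assume its index, which is $\operatorname{ind}(E)$, is $0$. Put $x=P_BE\in M_r(I_B)$. Then $E-x=(1-P_B)E\in M_r(I_A)$. So $x^2-x$ lies in $M_r(I_A)$ and in $M_r(I_B)$, hence in $M_r(I_{\{\pm1\}})$, and $x$ represents the image of $E$ in $M_r(\mathfrak D/I_A)=M_r(I_B/I_{\{\pm1\}})$. By Lemma 8.2, $u=\exp(2\pi ix)=1+a$ with $a\in M_r(I_{\{\pm1\}})$. We claim
$$[u]=0\ \text{ in }\ K_1(I_{\{\pm1\}}). \tag{6}$$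

**Step 3: split $u$ between the two points.** Choose $c\in C(\mathbb T)$, $0\le c\le1$, $c=1$ on $\{\operatorname{Re}z\ge\frac12\}$, $c=0$ on $\{\operatorname{Re}z\le-\frac12\}$. As $c^2-c$ vanishes at $\pm1$, multiplication by $\Phi(c)$ is idempotent on $M_r(I_{\{\pm1\}})$. Let $v_+=1+\Phi(c)a$ and $v_-=1+\Phi(1-c)a$. Then $v_+v_-=1+a+\Phi(c-c^2)a^2=u$. If $u^{-1}=1+b$, then $b=-u^{-1}a\in M_r(I_{\{\pm1\}})$ and $v_+^{-1}=1+\Phi(c)b$; similarly for $v_-$. Moreover $\Phi(c)a\in M_r(I_{\{1\}})$, since if $f(1)=0$ then $fc$ vanishes at $\pm1$. In the same way $\Phi(1-c)a\in M_r(I_{\{-1\}})$. Now $[u]=[v_+]+[v_-]$ and $I_{\{1\}},I_{\{-1\}}\subset I_{\{\pm1\}}$. So by Lemma 7.1 it suffices for (6) that $\operatorname{ind}v_\pm=0$. As $u$ is an exponential, $\operatorname{ind}v_++\operatorname{ind}v_-=\operatorname{ind}u=0$. Thus it suffices that $\operatorname{ind}v_+=0$.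

**Step 4: identify $\operatorname{ind}v_+$ through $\operatorname{ind}(E)$.** Let $\omega=e^{2\pi ic}$ on $B$ and $\omega=1$ on $A$. Since $c=1$ near $1$ and $c=0$ near $-1$, $\omega$ is continuous and equals $1$ near $\pm1$. It has winding number $1$: on $B$, run counterclockwise from $-1$ to $1$, $c$ goes from $0$ to $1$. We show
$$\exp(2\pi i\Phi(c)x)=v_+\,(1-E+E\Phi(\omega)). \tag{7}$$
Write $1=\chi^++\chi^-+\chi^A+\chi^B$ with continuous functions: $\chi^\pm$ equal to $1$ near $\pm1$ and supported in $\{\pm\operatorname{Re}z>\frac12\}$, where $\omega=1$; and $\chi^A=1_A(1-\chi^+-\chi^-)$, $\chi^B=1_B(1-\chi^+-\chi^-)$, which vanish near $\pm1$. The $\Phi(\chi)$ are central in $M_r(\mathfrak D)$, so it suffices to check (7) after multiplying by each of them.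

- $\chi^+$: as $\chi^+c^k=\chi^+$, the left side becomes $\Phi(\chi^+)\exp(2\pi ix)=\Phi(\chi^+)u$. On the right, $\Phi(\chi^+)v_+=\Phi(\chi^+)(1+a)=\Phi(\chi^+)u$ and $\Phi(\chi^+)(1-E+E\Phi(\omega))=\Phi(\chi^+)$.
- $\chi^-$: as $\chi^-c=0$ and $\chi^-\omega=\chi^-$, both sides become $\Phi(\chi^-)$.
- $\chi^A$: $\Phi(\chi^A)P_B=0$, so $\Phi(\chi^A)x=0$ and the left side becomes $\Phi(\chi^A)$. On the right, $\Phi(\chi^Ac)a=0$, as $\chi^Ac$ vanishes at $\pm1$, and $\chi^A\omega=\chi^A$; this gives $\Phi(\chi^A)$.
- $\chi^B$: $\Phi(\chi^B)P_B=\Phi(\chi^B)$, so $\Phi(\chi^B)x=\Phi(\chi^B)E$ and, by centrality and induction, $\Phi(\chi^B)x^k=\Phi(\chi^B)E^k$. The left side becomes $\Phi(\chi^B)\exp(2\pi i\Phi(c)E)=\Phi(\chi^B)(1-E+E\Phi(e^{2\pi ic}))=\Phi(\chi^B)(1-E+E\Phi(\omega))$. On the right, $\Phi(\chi^Bc)a=0$, so $\Phi(\chi^B)v_+=\Phi(\chi^B)$.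

So (7) holds. Its left side, an exponential, has index $0$. Since $\omega$ is homotopic to $z$ in $C(\mathbb T,\mathbb T)$ through some $\omega_t$, and $1-E+E\Phi(\omega_t)$ is invertible with inverse $1-E+E\Phi(\overline{\omega_t})$, the element $1-E+E\Phi(\omega)$ has index $\operatorname{ind}(E)=0$. Hence $\operatorname{ind}v_+=0$, and (6) is proved.

**Step 5: kill the class on $B$, then on $A$.** By (6) and Lemma 8.2 with $\mathcal R=I_B$ and $\mathcal J=I_{\{\pm1\}}$, the image of $[E]$ in $K_0(I_B/I_{\{\pm1\}})=K_0(\mathfrak D/I_A)$ comes from $K_0(I_B)$, which is $0$ by Lemma 6.4. Since $1-P_B\in I_A$, the image of $[1_k]$ is that of the class of the idempotent $P_B\otimes1_k\in M_k(I_B)$, so it also comes from $K_0(I_B)=0$. Thus $[E]-[1_k]$ maps to $0$ in $K_0(\mathfrak D/I_A)$. By Lemma 8.1 it comes from $K_0(I_A)$, which is $0$ by Lemma 6.4. Hence $[E]-[1_k]=0$. $\square$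

With Proposition 5.4 proved, the argument of Section 5 gives (a)⇒(b), and the proof of Theorem 2.2 is complete.
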